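# Counting triangles when $\lambda(G)>\sqrt m$ and no vertex lies in all of them

All graphs are finite and simple. For a graph $G$ we write $m$ for its number of edges, $t=t(G)$ for its number of triangles, $A$ for its adjacency matrix and $\lambda=\lambda(G)$ for the spectral radius of $A$. By Perron–Frobenius, $\lambda$ is the largest eigenvalue of $A$.

## 1. Adding two edges to $K_{11,2}$

The graph $K_{11,2}$ has $m=22$ edges, no triangle, and $\lambda=\sqrt{22}$, because $\lambda(K_{a,b})=\sqrt{ab}$. So it sits exactly at $\lambda=\sqrt m$. Let us add edges inside the part of size $11$ and watch $\lambda$, $\sqrt m$ and $t$.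

It costs nothing to do this in general. Let $K_{a,b}^{(k)}$ be $K_{a,b}$ plus $k\ge1$ disjoint edges inside the part of size $a$ (so $a\ge 2k$ and $b\ge1$). It has $m=ab+k$ edges and $t=kb$ triangles: each added edge forms a triangle with each of the $b$ vertices on the other side, and there are no others. The graph is connected, so its positive unit eigenvector for $\lambda$ is unique and is therefore fixed by all automorphisms. Hence it takes one value $p$ on the $a-2k$ unmatched vertices of the first part, one value $q$ on the $2k$ matched ones, and one value $r$ on the other part. The eigenvalue equations are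
$$\lambda p=br,\qquad \lambda q=br+q,\qquad \lambda r=(a-2k)p+2kq .$$
The graph contains a triangle, so $\lambda\ge2$. Thus $q=br/(\lambda-1)$. Multiplying the last equation by $\lambda$ and dividing by $r$ gives $\lambda^2=(a-2k)b+2kb\,\frac{\lambda}{\lambda-1}$, that is,
$$\lambda^2=ab+\frac{2kb}{\lambda-1}. \tag{1}$$
(If $a=2k$ there is no $p$, and the computation is unchanged.) The function $\varphi(s)=s^2-ab-\frac{2kb}{s-1}$ is increasing on $s>1$ and $\varphi(\lambda)=0$. So $\lambda>\sqrt m$ if and only if $\varphi(\sqrt m)<0$. Since $m-ab=k$, this says $k<\frac{2kb}{\sqrt m-1}$. Therefore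
$$\lambda\big(K_{a,b}^{(k)}\big)>\sqrt m\iff \sqrt m-1<2b\iff m<(2b+1)^2 . \tag{2}$$

Take $b=2$, where the threshold is $25$.

* $K_{11,2}^{(1)}$ has $m=23<25$, so $\lambda>\sqrt m$. It has $2$ triangles, and both contain the added edge.
* $K_{11,2}^{(2)}$ has $m=24<25$, so $\lambda>\sqrt m$. It has $4$ triangles, and no vertex lies in all of them.
* $K_{12,2}^{(1)}$ has $m=25$, and (1) is solved by $\lambda=5$: indeed $25=24+\frac44$. So $\lambda=\sqrt m$ exactly.
* $K_{12,2}^{(2)}$ has $m=26$, so $\lambda<\sqrt m$.

In general, (2) says $b>\frac{\sqrt m-1}{2}$, so whenever $\lambda>\sqrt m$ the graph $K_{a,b}^{(k)}$ has $t=kb>\frac k2(\sqrt m-1)$ triangles. With $k=1$ this is about $\frac12\sqrt m$, and a single vertex meets all triangles. With $k=2$ no vertex meets them all (for $b\ge2$), and the count is about $\sqrt m$. Is this a feature of the family, or of all graphs with $\lambda>\sqrt m$?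

Recall **Nosal's theorem**: every graph with $m$ edges and $\lambda>\sqrt m$ contains a triangle. The following statement is a conjecture in the paper of Yongtao Li, Lihua Feng and Yuejian Peng, "Spectral supersaturation: Triangles and bowties", arXiv:2407.04950 (2024).

**Conjecture.** If $G$ is an $m$-edge graph with $\lambda(G)>\sqrt m$, and no vertex is contained in all triangles of $G$, then $G$ contains at least $\sqrt m-O(1)$ triangles. That is, there are absolute constants $C>0$ and $m_0$ such that every such $G$ with $m\ge m_0$ has $t(G)\ge\sqrt m-C$.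

We shall prove it, and determine the optimal bound for large $m$.

## 2. Covering number, distance to complete bipartite, and the theorems

**Definition (covering number).** $\tau(G)$ is the minimum number of vertices meeting all triangles of $G$.

If triangles exist, "no vertex lies in all triangles" means exactly $\tau(G)\ge2$. For example $\tau(K_4)=2$, although $K_4$ has no two disjoint triangles.

**Definition (CB graph, distance $d$).** A *CB graph* on a vertex set $V$ is a complete bipartite graph $K_{P,Q}$ with $P,Q\subseteq V$ disjoint, possibly empty, all other vertices being isolated. $d(G)$ is the minimum of $|E(G)\triangle E(H)|$ over CB graphs $H$ on $V(G)$.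

A star plus isolated vertices is CB, and so is an edgeless graph. The path $P_4$, the triangle $K_3$ and the graph $2K_2$ are not CB, but deleting one suitable edge makes each of them CB; so each has $d=1$.

**Comparison of $d$ and $\tau$.** Suppose $G$ differs from a CB graph by $d=d(G)$ edges. Every triangle of $G$ contains an edge that is not in the CB graph (an *added* edge), since a bipartite graph has no triangle. Picking one endpoint of each added edge gives at most $d$ vertices meeting all triangles. So
$$d(G)\ge\tau(G).$$
The added edges themselves form a set of at most $d$ edges such that every triangle contains one of them. So if no set of at most $k-1$ edges meets all triangles in this sense, then $d(G)\ge k$.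

The inequality can be strict. Take $K_{a,b}$ with $a\ge3$, $b\ge2$, and add two edges $x_1x_2$, $x_2x_3$ inside the part of size $a$. Then $\tau=1$, because of $x_2$. But for $y\ne y'$ on the other side, the triangles $x_1x_2y$ and $x_2x_3y'$ share no edge, so $d\ge2$, and hence $d=2$.

**Theorem 1.** For every integer $k\ge1$ there are $C_k,m_k$ such that every graph $G$ with $m\ge m_k$ edges, $\lambda(G)>\sqrt m$ and $d(G)\ge k$ has $t(G)\ge\frac k2\sqrt m-C_k$.

**Corollary (the conjecture).** If $\lambda(G)>\sqrt m$ and no vertex lies in all triangles, then $t\ge\sqrt m-C_2$ for $m\ge m_2$. It even suffices that no *edge* lies in all triangles. More generally, $\lambda(G)>\sqrt m$ and $\tau(G)\ge k$ imply $t\ge\frac k2\sqrt m-C_k$ for $m\ge m_k$.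

Indeed, triangles exist by Nosal's theorem, so the first hypothesis gives $\tau\ge2$ and hence $d\ge2$. If no edge lies in all triangles, then $d\ge2$ by the second half of the comparison. The last sentence is $d\ge\tau\ge k$.

**Theorem 2 (sharp form).** Let $1\le k\le14$. There is $m_k'$ such that every $G$ with $m\ge m_k'$ edges, $\lambda(G)>\sqrt m$ and $\tau(G)\ge k$ satisfies
$$m\le4\Big(\frac tk\Big)^2+3\,\frac tk+k .$$
Equality holds if and only if, up to isolated vertices, $G=K_{4b+3,b}^{(k)}$, where $b=t/k$. All the graphs $K_{4b+3,b}^{(k)}$ with $b\ge k$ satisfy $\lambda>\sqrt m$, $\tau=k$ and equality.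

For $k=2$ this will read $t\ge\sqrt{m-\frac{23}{16}}-\frac34$ for all large $m$, with equality attained for all large $m$ of the form $4b^2+3b+2$. So the conjecture holds with every $C>\frac34$ ($m_0$ depending on $C$) and fails with $C=\frac34$. The same graphs will show that the constant $\frac k2$ in Theorem 1 is optimal for every $k$.

**Isolated vertices.** Deleting the isolated vertices of $G$ changes none of $m,\lambda,t,\tau$. It does not change $d$ either: restricting a CB graph $H$ to the remaining vertices does not increase the number of edits, and conversely a CB graph on the remaining vertices extends by isolated vertices. So we may always assume there are none.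

## 3. What the trace of $A^3$ gives

Fix $k\ge1$. In this and the next two sections, $G$ has no isolated vertices, $\lambda>\sqrt m$, $d(G)\ge k$, and
$$t\le\tfrac k2\sqrt m. \tag{3}$$
This is harmless: a graph violating (3) has more triangles than Theorem 1 asks for.

Let $\lambda=\lambda_1\ge\dots\ge\lambda_n$ be the eigenvalues of $A$. Recall $\sum\lambda_i=0$, $\sum\lambda_i^2=2m$ and $\sum\lambda_i^3=6t$. Put
$$\mu=-\lambda_n\in[0,\lambda],\qquad S=\sum_{i=2}^{n-1}\lambda_i^2=2m-\lambda^2-\mu^2 .$$
For a complete bipartite graph $\lambda=\mu$ and $S=0$, so $S$ measures how far $G$ is spectrally from complete bipartite.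

**Step 1: $S$ is bounded.** For $i\ge2$ we have $\lambda_i\ge-\mu$, so $\lambda_i^3\ge-\mu\lambda_i^2$. Moreover $\sum_{i\ge2}\lambda_i^2=2m-\lambda^2<\lambda^2$. Hence
$$6t\ge\lambda^3-\mu(2m-\lambda^2)\ge\lambda^3-\mu\lambda^2=\lambda^2(\lambda-\mu).$$
As a warm-up, this proves Nosal's theorem (it did not use (3)): if $t=0$, then $\lambda=\mu$, so $S=2m-2\lambda^2<0$, which is absurd. With (3) we get $\lambda(\lambda-\mu)\le6t/\lambda\le3k\sqrt m/\lambda<3k$. Since $2m<2\lambda^2$,
$$S<\lambda^2-\mu^2\le2\lambda(\lambda-\mu)<6k. \tag{4}$$

**Step 2: $t$ is at least about $\frac14\lambda S$.** From $\lambda^2+\lambda\mu+\mu^2-\frac34(\lambda+\mu)^2=\frac14(\lambda-\mu)^2\ge0$,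
$$\lambda^3-\mu^3=(\lambda-\mu)(\lambda^2+\lambda\mu+\mu^2)\ge\tfrac34(\lambda+\mu)(\lambda^2-\mu^2)\ge\tfrac34(\lambda+\mu)S .$$
By Step 1, $\mu>\lambda-3k/\lambda$, so $\lambda+\mu\ge2\lambda-3k/\lambda$. The middle eigenvalues satisfy $|\lambda_i|\le\sqrt S$, so their cubes sum to at least $-S^{3/2}$. Altogether $6t\ge\frac34(2\lambda-\frac{3k}\lambda)S-S^{3/2}$. Using $S<6k$ and $\lambda\ge1$,
$$t\ge\tfrac14\lambda S-\tfrac94k^2-\tfrac16(6k)^{3/2}. \tag{5}$$

This suggests a plan: show that $d(G)\ge k$ forces $S\ge2k$, up to an error $O(m^{-1/2})$, and (5) gives Theorem 1. The natural way to bound $S$ from below is to find small pieces of $G$ that are visibly not complete bipartite. Let us see how far that goes.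

## 4. Small obstructions, and a missing factor of two

**Definition.** For a symmetric matrix $M$ let $\rho(M)=\min_{\operatorname{rank}L\le2}\|M-L\|_F^2$, with $\|\cdot\|_F$ the Frobenius norm (square root of the sum of squared entries).

By the Eckart–Young theorem, $\rho(M)$ is the sum of the squares of all singular values of $M$ except the two largest. The singular values of a symmetric matrix are the absolute values of its eigenvalues. For example:

* $K_3$ has eigenvalues $2,-1,-1$, so $\rho=1$.
* $P_4$ has eigenvalues $\pm\frac{1+\sqrt5}2,\pm\frac{\sqrt5-1}2$, so $\rho=2\cdot\frac{(\sqrt5-1)^2}{4}=3-\sqrt5\approx0.764$.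
* $2K_2$ has eigenvalues $1,1,-1,-1$, so $\rho=2$.

**Step 3: $S$ dominates disjoint local contributions.** Taking for $L$ the part of the spectral decomposition of $A$ belonging to $\lambda_1$ and $\lambda_n$, we see $S\ge\rho(A)$. Let $V_1,\dots,V_r$ be disjoint vertex sets, and let $L$ have rank at most $2$. Keeping only the diagonal blocks, $\|A-L\|_F^2\ge\sum_i\|A[V_i]-L[V_i]\|_F^2$, and each $L[V_i]$ has rank at most $2$. Hence
$$S\ge\rho(A)\ge\sum_i\rho(A[V_i]). \tag{6}$$

Call an induced subgraph *bad* if it is $K_3$, $P_4$ or $2K_2$. Every bad subgraph has $\rho>\frac34$.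

**Lemma 1.** A graph without bad induced subgraphs is CB.

*Proof.* There is at most one component with an edge, since there is no induced $2K_2$. Let $H$ be that component, if it exists. If $H$ had an odd cycle, a shortest one would be induced. It is not a triangle, so its length is at least $5$, and then it contains an induced $P_4$. So $H$ is bipartite, with parts $P$ and $Q$. If $p\in P$ and $q\in Q$ were nonadjacent, a shortest path from $p$ to $q$ would have odd length at least $3$, and its first four vertices would induce a $P_4$. So $H=K_{P,Q}$. $\square$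

**Step 4: a bounded set carries all the irregularity.** By (6) and (4), a family of vertex-disjoint bad subgraphs has at most $\frac43S<8k$ members. Take a maximal such family and let $W$ be the union of the vertex sets. Then
$$|W|\le32k\quad\text{and}\quad G-W\text{ is a CB graph},$$
by maximality and Lemma 1.

**Step 5: a crude lower bound for $t$.** Since $d(G)\ge1$, $G$ is not CB, so it contains a bad subgraph and $S\ge\frac34$. By (5),
$$t\ge\tfrac3{16}\sqrt m-O_k(1). \tag{7}$$

**Where the plan stalls.** Take $G=K_{a,b}^{(2)}$ with $a=4b+3$ and $b\ge2$, with added edges $x_1x_2$ and $x_3x_4$. We compute the true $S$ and compare it with what bad subgraphs give.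

The true value: each added edge gives an eigenvector for $-1$ (values $1,-1$ at its ends). The vector with values $1,1$ on $x_1,x_2$ and $-1,-1$ on $x_3,x_4$ is an eigenvector for $1$. Vectors with sum zero supported on the unmatched vertices, or on the part of size $b$, give $0$. There remains the space of vectors with values $p,q,r$ as in Section 1. There $A$ acts by the matrix with rows $(0,0,b)$, $(0,1,b)$, $(a-4,4,0)$, whose characteristic polynomial is $\pi(s)=(s^2-ab)(s-1)-4b$. Now $\pi(1)=-4b<0$ and $\pi(1-\frac8a)=\big(ab-(1-\frac8a)^2\big)\frac8a-4b\ge4b-\frac8a>0$, so there is a root $\nu\in(1-\frac8a,1)$. The other two roots have sum $1-\nu\in(0,\frac8a)$ and product $-b(a-4)/\nu$, so they are $\lambda$ and $-\mu$. Hence $S=1+1+1+\nu^2\to4$ as $b\to\infty$. Inserting $S\to4$ in (5) would give the correct main term $\sqrt m$: the trace estimate loses nothing here.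

What bad subgraphs see: $G$ minus $\{x_1,x_3\}$ is CB, so every bad subgraph contains $x_1$ or $x_3$. Hence a disjoint family has at most two members. The graph has no induced $P_4$, because such a path would either lie inside one part, where there are only disjoint edges, or have vertices in both parts, and then its complement would be disconnected, whereas the complement of $P_4$ is $P_4$. A vertex $y$ of the small part is in no induced $2K_2$, since the edge not containing $y$ would have an end in the large part, and that end is adjacent to $y$. So the only induced $2K_2$ is $\{x_1,x_2,x_3,x_4\}$, and every triangle meets it. A disjoint family therefore consists of at most two triangles or of a single $2K_2$, and the sum in (6) is at most $2$. That yields only $t\ge\frac12\sqrt m-O(1)$: exactly half of what is wanted.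

**The way around.** We keep from (4) and (6) only the *qualitative* gain: $S$ is bounded, and $G-W$ is CB with $|W|$ bounded. We shall use bounded $S$ to show that, for large $m$, all deviation of $G$ from one complete bipartite graph is confined to boundedly many vertices. After that we count triangles and compute $\lambda$ directly, to second order, and the hypothesis $\lambda^2>m$ will yield the correct constant.

## 5. Four classes that force $S$ to be large

To control the edges between $W$ and the rest we need a version of (6) that grows with the size of the sets involved. Two vertex sets are *joined* if all edges between them are present.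

**Lemma 2.** Let $V_1,\dots,V_4$ be disjoint nonempty independent sets of sizes $n_1,\dots,n_4$, any two being joined or having no edges between them. Suppose $V_1,V_2$ are joined, $V_3,V_4$ are joined, and there are no edges between $V_1$ and $V_3\cup V_4$. If $e$ is the number of edges of $G[\bigcup V_i]$, then
$$S\ge\frac{2n_1n_2n_3n_4}{e}. \tag{8}$$

(The relations between $V_2$ and $V_3$, and $V_2$ and $V_4$, are free. With all $n_i=1$ this covers $2K_2$, where (8) says $S\ge1$, and $P_4$, where it says $S\ge\frac23$. With $2K_2$ blown up to four sets of size $n$ it says $S\ge n^2$.)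

*Proof.* Let $M$ be the adjacency matrix of $G[\bigcup V_i]$ and $u_i=\mathbf 1_{V_i}/\sqrt{n_i}$. Then $M$ vanishes on the orthogonal complement of the span of the orthonormal vectors $u_1,\dots,u_4$. On the span, $Mu_j=\sum_i B_{ij}u_i$ with $B_{ij}=\sqrt{n_in_j}$ if $V_i,V_j$ are joined and $0$ otherwise. So the nonzero singular values of $M$ are those of the symmetric $4\times4$ matrix $B$; let $\sigma_1\ge\dots\ge\sigma_4$ be the singular values of $B$.

The first row and first column of $B$ have only the entry $B_{12}=B_{21}$. Expanding along both,
$$\det B=-B_{12}^2\det\begin{pmatrix}0&B_{34}\\B_{34}&0\end{pmatrix}=B_{12}^2B_{34}^2=n_1n_2n_3n_4 .$$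
Next, $\sigma_1\sigma_2\le\frac12(\sigma_1^2+\sigma_2^2)\le\frac12\operatorname{tr}B^2=e$, because $\operatorname{tr}B^2=\sum_{i,j}B_{ij}^2=2e$. Since $\sigma_1\sigma_2\sigma_3\sigma_4=n_1n_2n_3n_4$, we get $\sigma_3\sigma_4\ge n_1n_2n_3n_4/e$. Finally, by (6), $S\ge\rho(M)=\sigma_3^2+\sigma_4^2\ge2\sigma_3\sigma_4$. $\square$

## 6. A sequence of graphs with a constant finite part

Let $(G_j)$ be **any** sequence of graphs without isolated vertices, with $m_j\to\infty$, $\lambda>\sqrt m$, $d\ge k$ and (3). We suppress $j$. The symbols $O(1)$, $c>0$, $\Theta$ refer to bounds uniform along the (sub)sequence, and "eventually" means for all large $j$.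

**Step 6: sort the vertices outside $W$ into classes.** Take $W$ from Step 4. Write $G-W$ as $K_{P,Q}$ plus isolated vertices; if $G-W$ has no edges, put $P=Q=\emptyset$. Partition $V\setminus W$ according to position ($P$, $Q$, or isolated in $G-W$) and neighborhood in $W$. There are at most $3\cdot2^{|W|}$ classes. Each class is independent, any two classes are joined or have no edges between them, and each $w\in W$ is joined to all or none of each class.

**Step 7: make everything bounded constant.** Since $|W|\le32k$, there are finitely many possibilities for $|W|$, for $G[W]$ (after numbering $W$) and for the set of nonempty classes. Passing to a subsequence, these are constant, and each class either has constant size or has size tending to infinity. Now move all vertices of constant-size classes into $W$. The new $W$ has constant size $\omega$, and $G[W]$ is constant. The remaining classes, called *large*, have sizes tending to infinity. Every $w$ in the new $W$ is still joined to all or none of each large class, and which alternative holds does not depend on $j$. There is at least one large class, since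 otherwise $m\le\omega^2$.

Let $X$ be the union of the large classes in $P$ and $Y$ the union of those in $Q$. All edges between $X$ and $Y$ are present. The other large classes, *type $I$*, consist of vertices all of whose neighbors are in $W$.

## 7. Both $X$ and $Y$ are nonempty

**Step 8: exclude $X=\emptyset$ or $Y=\emptyset$.** This step rules out star-like graphs. In this case every vertex outside $W$ has all its neighbors in $W$, because one side of $K_{P,Q}$ has been moved into $W$ entirely. Merge the large classes with equal neighborhood $T\subseteq W$ into one class $U_T$. There are no isolated vertices, so $T\ne\emptyset$.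

Suppose two different neighborhoods $T\ne T'$ occur. By symmetry there is $w'\in T'\setminus T$. Choose $w\in T$; then $w\ne w'$. Lemma 2 applies to
$$V_1=U_T,\quad V_2=\{w\},\quad V_3=\{w'\},\quad V_4=U_{T'}.$$
Indeed $V_1,V_2$ are joined, $V_3,V_4$ are joined, and $U_T$ has no edges to $w'$ or to $U_{T'}$. Here $e\le|U_T|+2|U_{T'}|+1\le4\max(|U_T|,|U_{T'}|)$, so $S\ge\frac12\min(|U_T|,|U_{T'}|)\to\infty$. This contradicts (4).

So there is a single class $U=U_T$, and $m\le\omega|U|+\omega^2$. If $T$ contains an edge, that edge forms a triangle with each vertex of $U$, so $t\ge|U|\ge(m-\omega^2)/\omega>\frac k2\sqrt m$ eventually, contradicting (3). If $T$ contains no edge, no triangle meets $U$, so $t\le\omega^3$, contradicting (7).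

From now on $X,Y\ne\emptyset$, hence $|X|,|Y|\to\infty$. Let $X_1\subseteq X$ and $Y_1\subseteq Y$ be large classes.

## 8. All defects lie inside $W$

**Step 9: there is no class of type $I$.** Suppose $Z$ is one. As there are no isolated vertices, $Z$ is joined to some $w\in W$. Apply Lemma 2 with $V_1=Z$, $V_2=\{w\}$, $V_3=X_1$, $V_4=Y_1$. Here
$$e\le|Z|+|X_1|+|Y_1|+|X_1||Y_1|\le|Z|+3|X_1||Y_1|\le4\max(|Z|,|X_1||Y_1|),$$
so $S\ge\frac12\min(|Z|,|X_1||Y_1|)\to\infty$, contradicting (4).

**Step 10: each $w\in W$ is joined to all or none of $X$, and to all or none of $Y$.** Suppose $w$ is joined to the large class $X_i\subseteq X$ but not to $X_l\subseteq X$. Apply Lemma 2 with $V_1=X_l$, $V_2=Y_1$, $V_3=\{w\}$, $V_4=X_i$: the pairs $X_l,Y_1$ and $w,X_i$ are joined, and $X_l$ has no edges to $w$ or to $X_i$. Here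
$$e\le|X_l||Y_1|+|X_i||Y_1|+|X_i|+|Y_1|\le|Y_1|\big(|X_l|+2|X_i|+1\big)\le4|Y_1|\max(|X_l|,|X_i|),$$
so $S\ge\frac12\min(|X_l|,|X_i|)\to\infty$, contradicting (4). For $Y$ exchange the roles.

**Step 11: no $w\in W$ is joined to both $X$ and $Y$.** Otherwise $t\ge|X||Y|$, while $m\le|X||Y|+\omega(|X|+|Y|)+\omega^2\le2|X||Y|$ eventually. Then $t\ge m/2>\frac k2\sqrt m$ eventually, contradicting (3).

**Step 12: the structure.** Let $X^*$ be $X$ together with the $w\in W$ joined to $Y$, let $Y^*$ be $Y$ together with the $w\in W$ joined to $X$, and let $W_0$ be the set of remaining vertices. By Steps 9–11 these three sets partition $V$, and vertices of $W_0$ have neighbors only in $W$. By construction,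
$$N(u)=Y^*\ \text{ for every }u\in X,\qquad N(u)=X^*\ \text{ for every }u\in Y.$$
So $G$ agrees with the complete bipartite graph $K_{X^*,Y^*}$ on every pair of vertices not contained in $W$. Let $e_X,e_Y$ be the numbers of edges inside $X^*,Y^*$, let $f$ be the number of nonadjacent pairs in $X^*\times Y^*$, and let $g$ be the number of edges meeting $W_0$. All these pairs lie inside $W$, so the four numbers are constant along the subsequence. With $\alpha=|X^*|$ and $\beta=|Y^*|$, both tending to infinity,
$$m=\alpha\beta+e_X+e_Y+g-f,\qquad d':=e_X+e_Y+f+g\ge d(G)\ge k, \tag{9}$$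
because $d'$ is the number of edits between $G$ and the CB graph $K_{X^*,Y^*}$.

**Step 13: count triangles.** A triangle not contained in $W$ has a vertex $u\in X\cup Y$. If $u\in Y$, its other two vertices form an edge inside $X^*$, and this edge lies in $W$. Conversely, every edge inside $X^*$ forms a triangle with every $u\in Y$. The same holds with the sides exchanged. So $t=e_X|Y|+e_Y|X|+t(G[W])$, and since $|X|=\alpha-O(1)$, $|Y|=\beta-O(1)$,
$$t=e_X\beta+e_Y\alpha+O(1). \tag{10}$$

**Step 14: both sides have order $\sqrt m$.** By (9), $\alpha\beta=m+O(1)$. By (7) and (10), $e_X+e_Y\ge1$, since otherwise $t=O(1)$. By (3) and (10):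

* if $e_Y\ge1$, then $\alpha=O(\sqrt m)$, hence $\beta\ge c\sqrt m$;
* if $e_X\ge1$, then $\beta=O(\sqrt m)$, hence $\alpha\ge c\sqrt m$.

If both are at least $1$, then $\alpha,\beta=\Theta(\sqrt m)$. If $e_Y=0$, then $e_X\ge1$ and $\beta=O(\sqrt m)$. By (10) and (7), $e_X\beta\ge t-O(1)\ge c\sqrt m$, so $\beta=\Theta(\sqrt m)$ and therefore $\alpha=\Theta(\sqrt m)$. The case $e_X=0$ is symmetric.

## 9. The largest eigenvalue of a complete bipartite graph with bounded defects

**Step 15: set up the perturbation.** Write $A=K+E$, where $K$ is the adjacency matrix of $K_{X^*,Y^*}$ plus isolated vertices. By Step 12, $E$ has entries $0,\pm1$ and is supported on $W\times W$, so its operator norm satisfies $\|E\|\le\omega$. Put $\kappa=\sqrt{\alpha\beta}$ and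
$$x=\frac{\mathbf1_{X^*}}{\sqrt{2\alpha}}+\frac{\mathbf1_{Y^*}}{\sqrt{2\beta}},\qquad y=\frac{\mathbf1_{X^*}}{\sqrt{2\alpha}}-\frac{\mathbf1_{Y^*}}{\sqrt{2\beta}} .$$
These are orthonormal, and multiplying out gives $K=\kappa(xx^T-yy^T)$. By Step 14 the entries of $x$ are $O(m^{-1/4})$. Only boundedly many of them meet the support of $E$, so
$$\delta:=\|Ex\|=O(m^{-1/4}).$$
Each edge inside $X^*$ contributes $2\cdot\frac1{2\alpha}$ to $x^TEx$, each edge inside $Y^*$ contributes $2\cdot\frac1{2\beta}$, each missing pair contributes $-2\cdot\frac1{2\kappa}$, and edges meeting $W_0$ contribute $0$ because $x$ vanishes on $W_0$. So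
$$\theta:=x^TEx=\frac{e_X}\alpha+\frac{e_Y}\beta-\frac f\kappa=O(m^{-1/2}).$$

**Step 16: bound $\lambda$ from above.** Let $z=c_1x+c_2v$ be a unit eigenvector for $\lambda$, with $v\perp x$, $\|v\|=1$, $c_1^2+c_2^2=1$. We have $x^TAx=\kappa+\theta$. Since $Kx=\kappa x\perp v$, we have $v^TAx=v^TEx$, of absolute value at most $\delta$. Also $v^TAv=-\kappa(v^Ty)^2+v^TEv\le\omega$. Hence
$$\lambda=z^TAz\le c_1^2(\kappa+\theta)+2|c_1c_2|\delta+c_2^2\omega,$$
so $\lambda$ is at most the largest eigenvalue $\eta$ of $\begin{pmatrix}\kappa+\theta&\delta\\\delta&\omega\end{pmatrix}$. Eventually $\kappa+\theta>\omega$. Since $\eta\ge\kappa+\theta$ and $(\eta-\kappa-\theta)(\eta-\omega)=\delta^2$, we get $\eta-\kappa-\theta\le\frac{\delta^2}{\kappa+\theta-\omega}$. The numerator is $O(m^{-1/2})$ and the denominator has order $\sqrt m$. So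
$$\lambda\le\kappa+\theta+O(1/m). \tag{11}$$

**Step 17: compare with $m$.** Squaring (11), with $\kappa=\Theta(\sqrt m)$ and $\theta=O(m^{-1/2})$,
$$\lambda^2\le\alpha\beta+2\kappa\theta+O(m^{-1/2})=\alpha\beta+2e_X\sqrt{\beta/\alpha}+2e_Y\sqrt{\alpha/\beta}-2f+O(m^{-1/2}).$$
On the other hand $\lambda^2>m=\alpha\beta+e_X+e_Y+g-f$. Subtracting,
$$2e_X\sqrt{\beta/\alpha}+2e_Y\sqrt{\alpha/\beta}>e_X+e_Y+f+g-O(m^{-1/2})=d'-O(m^{-1/2}).$$
Multiply by $\kappa/2$. Since $\kappa\sqrt{\beta/\alpha}=\beta$ and $\kappa\sqrt{\alpha/\beta}=\alpha$, the left side becomes $e_X\beta+e_Y\alpha$, which is $t+O(1)$ by (10). Also $\kappa=\sqrt{m+O(1)}=\sqrt m+O(m^{-1/2})$. Therefore, along the subsequence,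
$$t\ge\frac{d'}2\sqrt m-O(1)\ge\frac k2\sqrt m-O(1). \tag{12}$$

**Proof of Theorem 1.** Suppose the theorem fails for $k$. Then for every $j$ there is a graph $G_j$ with $m_j\ge j$ edges, $\lambda(G_j)>\sqrt{m_j}$, $d(G_j)\ge k$ and $t(G_j)<\frac k2\sqrt{m_j}-j$. Delete isolated vertices. Then (3) holds, so Sections 3–9 apply, and by (12) we have $t\ge\frac k2\sqrt m-O(1)$ along a subsequence. This contradicts $t<\frac k2\sqrt m-j$ with $j\to\infty$. $\blacksquare$

With $k=2$ the Corollary, and hence the conjecture, is proved.

## 10. The extremal graphs $K_{4b+3,b}^{(k)}$ for $k\le14$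

We prove Theorem 2. Let $1\le k\le14$, and suppose there is a sequence of graphs with $m\to\infty$, $\lambda>\sqrt m$, $\tau\ge k$ and
$$m\ge4\Big(\frac tk\Big)^2+3\,\frac tk+k. \tag{13}$$
We show that after deleting isolated vertices and passing to a subsequence, equality holds in (13) and every graph is $K_{4b+3,b}^{(k)}$ with $b=t/k$. This gives the inequality of Theorem 2 and the "only if" part of the equality statement: if either failed for arbitrarily large $m$, the offending graphs would form a sequence satisfying (13), no member of which has both properties.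

**Step 18: the defect is exactly $k$.** By (13), $m>4(t/k)^2$, so (3) holds; and $d\ge\tau\ge k$. So Sections 3–9 apply. By (12) and (3), $\frac{d'}2\sqrt m-O(1)\le\frac k2\sqrt m$, and since $d'$ is a constant integer, $d'\le k$. With $d'\ge d\ge\tau\ge k$ from (9) we get
$$d'=d=\tau=k.$$

**Step 19: the defects are $k$ disjoint added edges.** Choose one endpoint of each edge inside $X^*$ or $Y^*$. These vertices meet all triangles that avoid $W_0$. A triangle meeting $W_0$ contains at least two of the $g$ edges meeting $W_0$. So if $g\ge1$, choosing one endpoint of each of these $g$ edges *except one* still meets every such triangle, and $\tau\le e_X+e_Y+g-1<d'$, a contradiction. So $g=0$, and then $W_0=\emptyset$ because there are no isolated vertices. Now $e_X+e_Y+f=d'=\tau\le e_X+e_Y$ gives $f=0$ and $e_X+e_Y=k$. If two of the $k$ added edges shared a vertex, that vertex could serve for both and $k-1$ vertices would meet all triangles, a contradiction. So $G$ is $K_{X^*,Y^*}$ plus a matching of $k$ edges, each inside $X^*$ or inside $Y^*$.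

**Step 20: all added edges lie on one side.** This is where $k\le14$ is used. Suppose $e_X,e_Y\ge1$, so $k\ge2$ and $e_Xe_Y\ge k-1$. By (10), AM–GM and $\alpha\beta=m+O(1)$,
$$t\ge2\sqrt{e_Xe_Y\,\alpha\beta}-O(1)\ge2\sqrt{k-1}\,\sqrt m-O(1).$$
The inequality $16(k-1)>k^2$ holds for $2\le k\le14$, since $k^2-16k+16$ has roots $8\pm4\sqrt3\approx1.07,\,14.93$. So $2\sqrt{k-1}>\frac k2$, contradicting (3) eventually. (For $k=15$ we have $16\cdot14=224<225$, and this comparison gives no contradiction.) Relabeling the sides, $e_X=k$ and $e_Y=0$. So $G=K_{\alpha,\beta}^{(k)}$, and exactly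
$$m=\alpha\beta+k,\qquad t=k\beta .$$

**Step 21: use the exact eigenvalue criterion.** By (2), $\lambda>\sqrt m$ means $\alpha\beta+k=m<(2\beta+1)^2=4\beta^2+4\beta+1$. These are integers, so $\alpha\beta\le4\beta^2+4\beta-k<\beta(4\beta+4)$. Hence $\alpha<4\beta+4$, that is, $\alpha\le4\beta+3$, and
$$m=\alpha\beta+k\le4\beta^2+3\beta+k=4\Big(\frac tk\Big)^2+3\,\frac tk+k .$$
Together with (13), equality holds and $\alpha=4\beta+3$. So $G=K_{4b+3,b}^{(k)}$ with $b=\beta=t/k$.

**Step 22: the converse, for any $k\ge1$.** Let $G=K_{4b+3,b}^{(k)}$. Then $m=(4b+3)b+k=4b^2+3b+k$ and $t=kb$, so equality holds in Theorem 2; isolated vertices change nothing. Now let $b\ge k$. Then $4b+3\ge2k$, so the $k$ disjoint edges fit. The $k$ added edges together with $k$ distinct vertices of the small part form $k$ disjoint triangles, so $\tau\ge k$. One endpoint of each added edge shows $\tau\le k$. Finally, $m=4b^2+3b+k<4b^2+4b+1=(2b+1)^2$ because $k\le b$, so $\lambda>\sqrt m$ by (2). $\blacksquare$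

**Optimality of $\frac k2$ in Theorem 1.** For every $k\ge1$ and $b\ge k$, the graph $K_{4b+3,b}^{(k)}$ has $\lambda>\sqrt m$ by Step 22. It satisfies $k\ge d\ge\tau=k$, since removing the $k$ added edges leaves a complete bipartite graph. And $t=kb<\frac k2\sqrt m$, because $m>4b^2$. So the constant $\frac k2$ cannot be improved for any $k$.

**The case $k=2$.** Theorem 2 says $m\le t^2+\frac32t+2$ for large $m$. Adding $\frac9{16}-2$ to both sides, this is $(t+\frac34)^2\ge m-\frac{23}{16}$, that is,
$$t\ge\sqrt{m-\tfrac{23}{16}}-\tfrac34\qquad\text{for all large }m\text{, if }\lambda>\sqrt m\text{ and no vertex lies in all triangles.}$$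
Since $\sqrt{m-\frac{23}{16}}-\sqrt m\to0$, the conjecture holds with every $C>\frac34$, with $m_0$ depending on $C$. For every large $m$ of the form $4b^2+3b+2$, the graph $K_{4b+3,b}^{(2)}$ attains equality, so $t<\sqrt m-\frac34$ there, while $t-\sqrt m\to-\frac34$ along this sequence. So $C=\frac34$ itself fails. The graph $K_{11,2}^{(2)}$ of Section 1 is the member with $b=2$: $m=24$, and $\sqrt{24-\frac{23}{16}}-\frac34=\frac{19}4-\frac34=4$, its number of triangles.
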